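\title{The double lower central series of a free group}

\begin{abstract}
Let $K$ be the free group on $x_1,\dots,x_p,y_1,\dots,y_q$, and let $X$ and $Y$ be the normal closures of the $x_i$ and of the $y_j$. The double lower central series $(K_{m,n})$ of $K$ filters $K$ by counting commutator entries from $X$ and from $Y$ separately. We prove that $K_{m,n}=K_{m,0}\cap K_{0,n}$ for all $m,n\ge 0$, as conjectured by Habiro and Vera. The proof embeds $K_{m,n}/K_{m+1,n}$ into the $m$-th lower central quotient of $X$. For $m=1$ this rests on the freeness of the augmentation ideal of a free group, and for $m\ge 2$ on the Magnus--Witt theorem, applied to a basis of the abelianization of $X$ that is adapted to the augmentation filtration.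
\end{abstract}

\section{Introduction}\label{sec:intro}

We write $[a,b]=aba^{-1}b^{-1}$, and for subgroups $A,B$ of a group we let $[A,B]$ be the subgroup generated by all $[a,b]$ with $a\in A$, $b\in B$. The lower central series of a group $H$, given by $\Gamma_1(H)=H$ and $\Gamma_{k+1}(H)=[H,\Gamma_k(H)]$, filters $H$ by the number of entries of iterated commutators. In a group with two distinguished normal subgroups one can count the entries from each of them separately.

Let $\mathbb N=\{0,1,2,\dots\}$ and order $\mathbb N^2$ componentwise. Let $K$ be a group with normal subgroups $X,Y$ such that $K=XY$. The \emph{double lower central series} $\Gamma_{*,*}(K;X,Y)=(K_{m,n})_{(m,n)\in\mathbb N^2}$ is the smallest family of subgroups of $K$ such that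
\begin{itemize}
\item[(D1)] $K_{0,0}=K$, $K_{1,0}\supseteq X$ and $K_{0,1}\supseteq Y$;
\item[(D2)] $K_{m,n}\supseteq K_{m',n'}$ whenever $(m,n)\le(m',n')$;
\item[(D3)] $[K_{m,n},K_{m',n'}]\subseteq K_{m+m',n+n'}$ for all $(m,n),(m',n')\in\mathbb N^2$.
\end{itemize}
Explicitly (Lemma~\ref{lem:explicit}), $K_{0,0}=K$, $K_{1,0}=X$, $K_{0,1}=Y$, and for $m+n\ge2$
\begin{equation}\label{eq:explicit}
K_{m,n}=\bigl\langle\,[K_{i,j},K_{k,l}]\ :\ (i,j),(k,l)\ne(0,0),\ (i+k,j+l)=(m,n)\,\bigr\rangle .
\end{equation}
On the two axes one recovers ordinary lower central series: $K_{m,0}=\Gamma_m(X)$ and $K_{0,n}=\Gamma_n(Y)$ for $m,n\ge1$. By (D2), $K_{m,n}\subseteq K_{m,0}\cap K_{0,n}$, and it is natural to ask whether the two axes determine the whole family in this way. In general they do not: if $X=Y=K$, then $K_{1,1}=[K,K]$, while $K_{1,0}\cap K_{0,1}=K$. When $K$ is free and $X,Y$ come from complementary parts of a basis, the equality was posed as a conjecture by Habiro and Vera \cite{HV}. We prove it.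

\begin{theorem}\label{thm:main}
Let $p,q\ge1$, let $K$ be the free group on $x_1,\dots,x_p,y_1,\dots,y_q$, let $X$ and $Y$ be the normal subgroups of $K$ generated by $x_1,\dots,x_p$ and by $y_1,\dots,y_q$, and let $(K_{m,n})=\Gamma_{*,*}(K;X,Y)$. Then
\[
K_{m,n}=K_{m,0}\cap K_{0,n}\qquad\text{for all }(m,n)\in\mathbb N^2 .
\]
\end{theorem}

An element of $K_{m,0}\cap K_{0,n}$ has two expressions, one through commutators with $m$ entries from $X$ and one through commutators with $n$ entries from $Y$. The theorem says that it has a single expression with both properties. One expects this from the linear model. The free Lie ring on the $x_i$ and $y_j$ is bigraded by $x$-degree and $y$-degree, and there an element has $x$-degree at least $m$ and $y$-degree at least $n$ exactly when all its homogeneous components do. A free group has filtrations but no grading, and the filtration in question is not controlled by nilpotent quotients of $K$: for $q\ge2$ the quotient $K/K_{1,0}$ is a nonabelian free group, so $K_{1,0}$ contains no $\Gamma_N(K)$.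

The cases $m=0$ and $n=0$ are trivial. The case $(1,1)$ asserts $X\cap Y=[X,Y]$ and is elementary. Let $E=\langle x_1,\dots,x_p\rangle$ and $F=\langle y_1,\dots,y_q\rangle$. The kernel of the natural map $K\to E\times F$ is the normal closure of the $[x_i,y_j]$, hence lies in $[X,Y]$. It contains $X\cap Y$, because $X$ maps into $E\times1$ and $Y$ into $1\times F$.

The proof breaks the symmetry between $X$ and $Y$. We fix $n$, climb in $m$, and show that the quotient $K_{m,n}/K_{m+1,n}$ embeds in $K_{m,0}/K_{m+1,0}$ (Section~\ref{sec:quotients}). The target is $F$ for $m=0$, a free $\mathbb Z[F]$-module $A$ for $m=1$, and a homogeneous component of a free Lie ring for $m\ge2$. These three rows are treated in Sections~\ref{sec:row0}, \ref{sec:row1} and \ref{sec:rowm}; the images turn out to be $\Gamma_n(F)$, the submodule $I^nA$ with $I$ the augmentation ideal, and the part of weight at least $n$ for a suitable weight. The weight supplies the grading that the group lacks. Section~\ref{sec:example} works the case $p=q=n=1$, $m\le2$ by hand, and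 Section~\ref{sec:hyp} shows where freeness is needed.

\section{Commutator calculus}\label{sec:comm}

In any group,
\begin{equation}\label{eq:bilinear}
[aa',b]=a[a',b]a^{-1}\cdot[a,b],\qquad [a,bb']=[a,b]\cdot b[a,b']b^{-1},
\end{equation}
as one sees by multiplying out, and the Hall--Witt identity holds:
\begin{equation}\label{eq:HW}
[[a,b],bcb^{-1}]\cdot[[b,c],cac^{-1}]\cdot[[c,a],aba^{-1}]=1 .
\end{equation}
Indeed, with $P=aba^{-1}ca$, $Q=bcb^{-1}ab$ and $R=cac^{-1}bc$ the three factors are $PQ^{-1}$, $QR^{-1}$ and $RP^{-1}$.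

Let $A,B,C$ be normal subgroups. Then $[A,B]=[B,A]$ is normal, and
\begin{itemize}
\item[(T1)] $[A,BC]=[A,B][A,C]$;
\item[(T2)] $[[A,B],C]\subseteq[A,[B,C]]\,[B,[A,C]]$ (three subgroups lemma).
\end{itemize}
Here (T1) follows from the second identity in \eqref{eq:bilinear}. For (T2), let $N$ be the right side. For $a\in A$, $b\in B$, $c\in C$ the last two factors of \eqref{eq:HW} lie in $N$, so $[a,b]$ commutes with $bcb^{-1}$ modulo $N$; and $bcb^{-1}$ runs through $C$ as $c$ does. We also use the standard inclusion $[\Gamma_i(H),\Gamma_k(H)]\subseteq\Gamma_{i+k}(H)$.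

\begin{lemma}\label{lem:explicit}
Let $K=XY$ with $X,Y$ normal in $K$. The family defined by $K_{0,0}=K$, $K_{1,0}=X$, $K_{0,1}=Y$ and \eqref{eq:explicit} consists of normal subgroups and is the smallest family satisfying \textup{(D1)--(D3)}. Moreover $K_{m,0}=\Gamma_m(X)$ and $K_{0,n}=\Gamma_n(Y)$ for $m,n\ge1$.
\end{lemma}

\begin{proof}
Normality follows by induction on $m+n$. Condition (D3) holds by \eqref{eq:explicit} if both indices are nonzero, and by normality otherwise. For (D2) it suffices, by symmetry, to show $K_{m+1,n}\subseteq K_{m,n}$. We use induction on $m+n$, the case $m+n=0$ being trivial. Take a generating subgroup $[K_{i,j},K_{k,l}]$ of $K_{m+1,n}$; after exchanging the two entries we may assume $i\ge1$. Since $(k,l)\neq(0,0)$, we have $(i-1)+j<m+n$, so $K_{i,j}\subseteq K_{i-1,j}$, and $[K_{i-1,j},K_{k,l}]\subseteq K_{m,n}$ by (D3). Any family satisfying (D1) and (D3) contains this one, by induction on $m+n$. Finally, by induction $K_{m,0}$ is generated for $m\ge2$ by the $[\Gamma_i(X),\Gamma_{m-i}(X)]$ with $1\le i<m$; these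 lie in $\Gamma_m(X)$, with equality for $i=1$. The same argument applies to $K_{0,n}$.
\end{proof}

Being normal, the generating subgroups in \eqref{eq:explicit} have $K_{m,n}$ as their product.

\section{Three facts about free groups}\label{sec:facts}

From now on, up to Section~\ref{sec:hyp}, $K,X,Y$ are as in Theorem~\ref{thm:main} and $F=\langle y_1,\dots,y_q\rangle$. The subgroup $X$ is the kernel of the retraction $K\to F$ that kills the $x_i$, so
\[
K=XF,\qquad X\cap F=1 .
\]
Let $I\subset\mathbb Z[F]$ be the augmentation ideal, the kernel of the ring homomorphism $\mathbb Z[F]\to\mathbb Z$ sending every $f\in F$ to $1$. The elements $f-1$ with $1\ne f\in F$ form a $\mathbb Z$-basis of $I$. We put $I^0=\mathbb Z[F]$. A \emph{Lie ring} is an abelian group with a biadditive bracket satisfying $[\alpha,\alpha]=0$ and the Jacobi identity. For a group $H$, the commutator makes $\bigoplus_{m\ge1}\Gamma_m(H)/\Gamma_{m+1}(H)$ a Lie ring.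

\begin{itemize}
\item[(F1)] $X$ is free on the elements $fx_if^{-1}$ with $f\in F$, $1\le i\le p$. Hence $A=X/[X,X]$, with $F$ acting by conjugation, is a free left $\mathbb Z[F]$-module on the classes of $x_1,\dots,x_p$.
\item[(F2)] (Magnus--Witt) Let $H$ be a free group of any rank and $B$ any $\mathbb Z$-basis of $H/[H,H]$. The Lie ring homomorphism from the free Lie ring on $B$ to $\bigoplus_{m\ge1}\Gamma_m(H)/\Gamma_{m+1}(H)$ that is the identity on $B$ is an isomorphism.
\item[(F3)] (Fox) $I$ is free both as a left and as a right $\mathbb Z[F]$-module, on the elements $y_1-1,\dots,y_q-1$.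
\end{itemize}

To see (F1), let $W$ be the free group on the set $F\times\{1,\dots,p\}$, with $F$ acting by left translation on the first coordinate. The homomorphisms $K\to W\rtimes F$, $x_i\mapsto(1,i)$, $y_j\mapsto y_j$, and $W\rtimes F\to K$, $(f,i)\mapsto fx_if^{-1}$, $f\mapsto f$, are mutually inverse on generators, and they match $X$ with $W$. In (F2) we need the full generality: $X$ has infinite rank, and our basis of $A$ will not be the image of the free basis in (F1). The choice of $B$ is immaterial because Lie homomorphisms out of the free Lie ring on $B$ correspond to additive maps out of $H/[H,H]$, a description that does not mention $B$.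

\begin{lemma}\label{lem:free}
For $k\ge0$ the groups $I^kA$ and $I^kA/I^{k+1}A$ are free abelian.
\end{lemma}

\begin{proof}
Let $E_k$ be the family of products $(y_{j_1}-1)\cdots(y_{j_k}-1)$, with $E_0=\{1\}$. If $I^k=\bigoplus_{e\in E_k}\mathbb Z[F]e$ is free on $E_k$ as a left module, then $I^{k+1}=I\cdot I^k=\bigoplus_{e\in E_k}Ie$, which is free on $E_{k+1}$ by (F3). So this holds for all $k$. Thus $I^k$ is free abelian, and $I^k/I^{k+1}\cong\bigoplus_{e\in E_k}\mathbb Z[F]/I\cong\bigoplus_{e\in E_k}\mathbb Z$. By (F1), $A\cong\mathbb Z[F]^p$, and under this isomorphism $I^kA$ corresponds to $(I^k)^p$.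
\end{proof}

\section{The quotients $K_{m,n}/K_{m+1,n}$}\label{sec:quotients}

For $m,n\ge0$ put
\[
G_{m,n}=K_{m,n}/K_{m+1,n}.
\]
For $n\ge n'$ the inclusion $K_{m,n}\subseteq K_{m,n'}$ induces a homomorphism $G_{m,n}\to G_{m,n'}$. All these maps are denoted by $\rho$; a composite of two of them is again one of them. The groups with $n=0$ are known: $G_{0,0}\cong F$, $G_{1,0}=A$, and $G_{m,0}=\Gamma_m(X)/\Gamma_{m+1}(X)$ for $m\ge1$.

\begin{lemma}\label{lem:reduction}
Theorem~\ref{thm:main} follows from the statement
\begin{equation}\label{eq:star}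
K_{m,n}\cap K_{m+1,0}=K_{m+1,n}\qquad\text{for all }m,n\ge0,
\end{equation}
which says that $\rho\colon G_{m,n}\to G_{m,0}$ is injective.
\end{lemma}

\begin{proof}
The kernel of $\rho$ is $(K_{m,n}\cap K_{m+1,0})/K_{m+1,n}$. Fix $n$ and use induction on $m$. For $m=0$ the theorem is trivial. If $K_{m,n}=K_{m,0}\cap K_{0,n}$, then
\[
K_{m+1,0}\cap K_{0,n}=K_{m+1,0}\cap K_{m,0}\cap K_{0,n}=K_{m+1,0}\cap K_{m,n}=K_{m+1,n}.\qedhere
\]
\end{proof}

The difficulty in \eqref{eq:star} is that $G_{m,n}$ comes with generators but with no a priori list of relations. We use one device for all $m\ge1$.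

\medskip\noindent
\emph{Principle.} If $\pi\colon M\to G_{m,n}$ is a surjective homomorphism and $\rho\circ\pi\colon M\to G_{m,0}$ is injective, then $\pi$ is bijective and $\rho$ is injective.

\medskip
The group $M$ must be small enough to embed in $G_{m,0}$, and every relation imposed in $M$ must be verified in $G_{m,n}$, for otherwise $\pi$ is not defined. The next lemma lists the relations that commutator calculus provides.

\begin{lemma}\label{lem:lie}
Let $m,m'\ge1$ and $n,n'\ge0$.
\begin{itemize}
\item[(a)] $G_{m,n}$ is abelian, and $X$ acts trivially on it by conjugation. Conjugation by $F$ makes it a left $\mathbb Z[F]$-module.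
\item[(b)] The commutator induces a biadditive map $G_{m,n}\times G_{m',n'}\to G_{m+m',n+n'}$, and with this bracket $\mathbb G=\bigoplus_{m\ge1,\,n\ge0}G_{m,n}$ is a Lie ring.
\item[(c)] If $\alpha\in G_{m,n}$, $\beta\in G_{m',n'}$, $n_0\le n$ and $n_0'\le n'$, then $[\rho\alpha,\rho\beta]=\rho[\alpha,\beta]$ in $G_{m+m',n_0+n_0'}$, where $\rho\alpha\in G_{m,n_0}$ and $\rho\beta\in G_{m',n_0'}$.
\end{itemize}
On $\bigoplus_{m\ge1}G_{m,0}$ the bracket is the one in \textup{(F2)} for $H=X$.
\end{lemma}

\begin{proof}
(a) We have $[K_{m,n},K_{m,n}]\subseteq K_{2m,2n}\subseteq K_{m+1,n}$, since $m\ge1$, and $[K_{1,0},K_{m,n}]\subseteq K_{m+1,n}$. The group $F$ acts because $K_{m,n}$ and $K_{m+1,n}$ are normal.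

(b) For $a\in K_{m,n}$ and $b\in K_{m',n'}$ consider the class of $[a,b]$ in $G_{m+m',n+n'}$. Since $a,b\in X$, the conjugations in \eqref{eq:bilinear} are trivial by (a), so the class is additive in $a$ and in $b$. It vanishes if $a\in K_{m+1,n}$ or $b\in K_{m'+1,n'}$, since then $[a,b]\in K_{m+m'+1,n+n'}$. So it depends only on the classes of $a$ and $b$. From $[a,a]=1$ and $[a,b]^{-1}=[b,a]$ we get $[\alpha,\alpha]=0$ and $[\alpha,\beta]=-[\beta,\alpha]$ for homogeneous $\alpha,\beta$, and hence $[\gamma,\gamma]=0$ for all $\gamma\in\mathbb G$. If also $c\in K_{m'',n''}$ with $m''\ge1$, then $bcb^{-1}$, $cac^{-1}$, $aba^{-1}$ have the same classes as $c$, $a$, $b$ by (a), and \eqref{eq:HW} becomes the Jacobi identity.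

(c) If $a,b$ represent $\alpha,\beta$, then $[a,b]$ represents both sides.
\end{proof}

We write $G_{m,n}$ additively for $m\ge1$.

\section{Two generators, by hand}\label{sec:example}

Let $p=q=1$, $K=\langle x,y\rangle$, and $n=1$. By (F1), $X$ is free on $x_k=y^kxy^{-k}$ ($k\in\mathbb Z$), and $A=\mathbb Z[y^{\pm1}]$ with $x_k$ corresponding to $y^k$. Also $I=(y-1)\mathbb Z[y^{\pm1}]$. For $m=0$, statement \eqref{eq:star} is the equality $X\cap Y=[X,Y]$ of Section~\ref{sec:intro}.

\emph{The case $m=1$.} Put $u_k=[y,x_k]=x_{k+1}x_k^{-1}$. Since $Y$ is the kernel of the retraction $K\to\langle x\rangle$, the group $K_{1,1}=X\cap Y$ is the kernel of the map $X\to\langle x\rangle$, $x_k\mapsto x$. This kernel is the normal closure of the $u_k$ in $X$. By Lemma~\ref{lem:lie}(a), $G_{1,1}$ is therefore generated by the classes of the $u_k$. Their images $(y-1)y^k$ in $A$ are linearly independent and span $I$. By the principle, with $M$ free abelian on the $u_k$, the map $G_{1,1}\to A$ is injective with image $IA$.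

\emph{The case $m=2$.} By \eqref{eq:explicit}, $K_{2,1}=[X,K_{1,1}]\,[[X,X],Y]$, and the second factor lies in the first by (T2). So $G_{2,1}$ is spanned by the brackets $[\alpha,\gamma]$ with $\alpha\in A$, $\gamma\in G_{1,1}$, in particular by the classes of the $[x_k,u_l]$. By (F2), $G_{2,0}=\Lambda^2A$, with basis $b\wedge b'$ ($b<b'$) for any ordered basis of $A$. Write bars for classes in $A$. The images $\bar x_k\wedge\bar u_l$ of our spanning set are now dependent: $\bar x_1\wedge\bar u_0-\bar x_0\wedge\bar u_0=\bar u_0\wedge\bar u_0=0$. The free abelian group on these generators is too large to serve as $M$.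

The remedy is to change the basis of $A$. Since $\mathbb Z[y^{\pm1}]=\mathbb Z\cdot1\oplus I$, the elements $\bar x_0$ and $\bar u_k$ ($k\in\mathbb Z$) form a basis of $A$, and a part of it is a basis of $IA\cong G_{1,1}$. Expanding $\alpha$ and $\gamma$ in this basis, we see that $G_{2,1}$ is spanned by the classes of the $[x_0,u_l]$ and the $[u_k,u_l]$. Since $[u_k,u_k]=1$ and $[u_l,u_k]=[u_k,u_l]^{-1}$, we need the latter only for $k<l$. The images $\bar x_0\wedge\bar u_l$ and $\bar u_k\wedge\bar u_l$ ($k<l$) are distinct elements of a basis of $\Lambda^2A$. So $G_{2,1}\to G_{2,0}$ is injective, and the proof of Lemma~\ref{lem:reduction} gives $K_{m,1}=K_{m,0}\cap K_{0,1}$ for $m\le3$.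

Give $\bar x_0$ weight $0$ and each $\bar u_k$ weight $1$. The group $M$ just used is spanned by the basis elements of $\Lambda^2A$ of total weight at least $1$. In general $\Lambda^2A$ is replaced by a component of the free Lie ring on a weighted basis, and the Jacobi identity joins antisymmetry among the relations that must hold in $G_{m,n}$.

\section{The row $m=0$}\label{sec:row0}

Here $G_{0,n}$ need not be abelian, but the splitting $K=XF$ computes it directly.

\begin{proposition}\label{prop:row0}
For $n\ge1$ we have $K_{0,n}=\Gamma_n(F)\,K_{1,n}$. Consequently \eqref{eq:star} holds for $m=0$.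
\end{proposition}

\begin{proof}
The right side is a subgroup, since $K_{1,n}$ is normal. It lies in $K_{0,n}$, because $F\subseteq Y$ gives $\Gamma_n(F)\subseteq\Gamma_n(Y)=K_{0,n}$, and $K_{1,n}\subseteq K_{0,n}$. We prove the other inclusion by induction on $n$.

Let $n=1$. Since $K=XF$, the group $Y$ is generated by the conjugates $xgx^{-1}$ with $x\in X$ and $g=fy_jf^{-1}$, $f\in F$. Now $xgx^{-1}=[x,g]\,g\in K_{1,1}F=FK_{1,1}$.

Let $n\ge2$. By induction, $K_{0,n}=[Y,K_{0,n-1}]$ is generated by commutators $[fa,hb]$ with $f\in F$, $a\in K_{1,1}$, $h\in\Gamma_{n-1}(F)$, $b\in K_{1,n-1}$. By \eqref{eq:bilinear},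
\[
[fa,hb]=f[a,hb]f^{-1}\cdot[f,h]\cdot h[f,b]h^{-1}.
\]
Here $[a,hb]\in[K_{1,1},K_{0,n-1}]\subseteq K_{1,n}$ and $[f,b]\in[K_{0,1},K_{1,n-1}]\subseteq K_{1,n}$, while $[f,h]\in\Gamma_n(F)$. Hence $[fa,hb]\in\Gamma_n(F)K_{1,n}$.

For the consequence, let $n\ge1$ and let $fk\in X$ with $f\in\Gamma_n(F)$ and $k\in K_{1,n}\subseteq X$. Then $f\in X\cap F=1$. So $K_{0,n}\cap K_{1,0}=K_{1,n}$; for $n=0$ this is trivial.
\end{proof}

\section{The row $m=1$}\label{sec:row1}

For $f\in F$ and $c\in X$ we have $[f,c]=fcf^{-1}\cdot c^{-1}$, whose class in $A$ is $(f-1)$ times the class of $c$. So a commutator with $f$ is multiplication by an element of $I$, and it raises the second index by one. This suggests building $G_{1,n}$ from $G_{1,n-1}$ by tensoring with $I$. The tensor product over $\mathbb Z$ maps onto $G_{1,n}$ but is too large, since $(f-1)h\otimes\gamma$ and $(f-1)\otimes h\gamma$ have the same image in $A$. A commutator identity shows that they already have the same image in $G_{1,n}$, so we may tensor over $\mathbb Z[F]$.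

\begin{proposition}\label{prop:row1}
For $n\ge0$ the map $\iota_n=\rho\colon G_{1,n}\to G_{1,0}=A$ is injective with image $I^nA$.
\end{proposition}

\begin{proof}
We use induction on $n$. The case $n=0$ is trivial, so let $n\ge1$.

\emph{Step 1: $K_{1,n}=[Y,K_{1,n-1}]$.} By \eqref{eq:explicit}, $K_{1,n}$ is the product of the $[K_{0,j},K_{1,n-j}]$ with $1\le j\le n$. We show by induction on $j$ that each lies in $[Y,K_{1,n-1}]$, which is the factor with $j=1$. For $j\ge2$ we have $K_{0,j}=[K_{0,1},K_{0,j-1}]$, and (T2) and (D3) give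
\begin{align*}
[K_{0,j},K_{1,n-j}]&\subseteq[K_{0,1},[K_{0,j-1},K_{1,n-j}]]\;[K_{0,j-1},[K_{0,1},K_{1,n-j}]]\\
&\subseteq[Y,K_{1,n-1}]\;[K_{0,j-1},K_{1,n-(j-1)}].
\end{align*}
The last factor lies in $[Y,K_{1,n-1}]$ by the induction on $j$.

\emph{Step 2: $G_{1,n}$ is generated by the classes of the $[f,c]$ with $f\in F$, $c\in K_{1,n-1}$.} By Proposition~\ref{prop:row0}, every element of $Y$ has the form $fa$ with $f\in F$, $a\in K_{1,1}$. Then $[fa,c]=f[a,c]f^{-1}\cdot[f,c]$ with $[a,c]\in K_{2,n}$. Now apply Step 1.

\emph{Step 3: the surjection.} For $f\in F$ and $c\in K_{1,n-1}$ consider the class of $[f,c]$ in $G_{1,n}$. It is additive in $c$, since $[f,cc']=[f,c]\cdot c[f,c']c^{-1}$ and $c\in X$ acts trivially on $G_{1,n}$. It vanishes for $c\in K_{2,n-1}$, since $[K_{0,1},K_{2,n-1}]\subseteq K_{2,n}$. So it depends only on the class $\gamma\in G_{1,n-1}$ of $c$; call it $\{f,\gamma\}$. As the $f-1$ with $f\ne1$ form a $\mathbb Z$-basis of $I$, and $\{1,\gamma\}=0$, there is a homomorphism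
\[
\theta\colon I\otimes_{\mathbb Z}G_{1,n-1}\to G_{1,n},\qquad(f-1)\otimes\gamma\mapsto\{f,\gamma\}\quad(f\in F).
\]
For $f,h\in F$ we have
\[
[fh,c]=f(hch^{-1})f^{-1}(hch^{-1})^{-1}\cdot hch^{-1}c^{-1}=[f,hch^{-1}]\,[h,c],
\]
that is, $\{fh,\gamma\}-\{h,\gamma\}=\{f,h\gamma\}$. Since $(f-1)h=(fh-1)-(h-1)$, this says $\theta((f-1)h\otimes\gamma)=\theta((f-1)\otimes h\gamma)$. By additivity $\theta(\xi r\otimes\gamma)=\theta(\xi\otimes r\gamma)$ for all $\xi\in I$, $r\in\mathbb Z[F]$. So $\theta$ induces $\bar\theta\colon I\otimes_{\mathbb Z[F]}G_{1,n-1}\to G_{1,n}$, which is surjective by Step 2.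

\emph{Step 4: injectivity.} The map $\iota_{n-1}$ is $\mathbb Z[F]$-linear, being induced by an inclusion, and $\iota_n\{f,\gamma\}=(f-1)\,\iota_{n-1}(\gamma)$. Hence $\iota_n\bar\theta$ is the composite
\[
I\otimes_{\mathbb Z[F]}G_{1,n-1}\xrightarrow{\ 1\otimes\iota_{n-1}\ }I\otimes_{\mathbb Z[F]}A\longrightarrow\mathbb Z[F]\otimes_{\mathbb Z[F]}A=A .
\]
Free modules are flat: tensoring an injective map with a free module gives a direct sum of copies of that map. The first arrow is injective because $\iota_{n-1}$ is injective and $I$ is a free right module by (F3). The second is injective because $I\subset\mathbb Z[F]$ and $A$ is a free left module by (F1). The image of the composite is $I\cdot I^{n-1}A=I^nA$. The principle, with $\pi=\bar\theta$, finishes the proof.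
\end{proof}

\section{Generation by the row $m=1$}\label{sec:gen}

For $m\ge2$ the defining generators of $K_{m,n}$ include commutators with an entry from some $K_{0,j}$, and such entries have no class in $\mathbb G$. The three subgroups lemma acts as a Leibniz rule and absorbs them into the other entries, so that $\mathbb G$ is generated by the groups $G_{1,s}$, which we have just computed.

\begin{lemma}\label{lem:gen}
For $m\ge2$ and $n\ge0$ we have $K_{m,n}=K_{m+1,n}\,N_{m,n}$, where
\[
N_{m,n}=\prod_{s=0}^{n}[K_{1,s},K_{m-1,n-s}].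
\]
\end{lemma}

\begin{proof}
The right side is a normal subgroup, contained in $K_{m,n}$ by (D2) and (D3). We prove the other inclusion by induction on $(m,n)$ in lexicographic order. We must show $[K_{i,j},K_{k,l}]\subseteq K_{m+1,n}N_{m,n}$ whenever $i+k=m$, $j+l=n$ and $(i,j),(k,l)\ne(0,0)$.

\emph{Case $i,k\ge1$.} We use a second induction, on $i$, with $j$ arbitrary. For $i=1$ the subgroup is a factor of $N_{m,n}$. Let $i\ge2$. Since $i<m$, the lemma holds for $(i,j)$, and (T1) gives
\[
[K_{i,j},K_{k,l}]=[K_{i+1,j},K_{k,l}]\prod_{s=0}^{j}[[K_{1,s},K_{i-1,j-s}],K_{k,l}].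
\]
The first factor lies in $K_{m+1,n}$. By (T2) and (D3),
\[
[[K_{1,s},K_{i-1,j-s}],K_{k,l}]\subseteq[K_{1,s},K_{m-1,n-s}]\;[K_{i-1,j-s},K_{k+1,l+s}].
\]
Here the first factor lies in $N_{m,n}$, and the second lies in $K_{m+1,n}N_{m,n}$ by the induction on $i$.

\emph{Case $i=0$ or $k=0$.} Exchanging the entries, let $i=0$. Then $k=m$, $j\ge1$ and $l=n-j<n$, so the lemma holds for $(m,l)$, and (T1) gives
\[
[K_{m,l},K_{0,j}]=[K_{m+1,l},K_{0,j}]\prod_{s=0}^{l}[[K_{1,s},K_{m-1,l-s}],K_{0,j}].
\]
The first factor lies in $K_{m+1,n}$. By (T2) and (D3),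
\[
[[K_{1,s},K_{m-1,l-s}],K_{0,j}]\subseteq[K_{1,s},K_{m-1,n-s}]\;[K_{m-1,l-s},K_{1,s+j}].
\]
Both factors occur in $N_{m,n}$; for the second, $s+j\le n$ and $n-(s+j)=l-s$.
\end{proof}

\begin{corollary}\label{cor:gen}
For $m\ge1$ and $n\ge0$ the abelian group $G_{m,n}$ is spanned by the brackets $[\alpha_1,[\alpha_2,\dots[\alpha_{m-1},\alpha_m]\dots]]$ with $\alpha_i\in G_{1,n_i}$, $n_i\ge0$ and $n_1+\dots+n_m=n$.
\end{corollary}

\begin{proof}
We use induction on $m$; the case $m=1$ is trivial. For $m\ge2$ the group $N_{m,n}$ is generated by the commutators $[a,c]$ with $a\in K_{1,s}$, $c\in K_{m-1,n-s}$, $0\le s\le n$, and it maps onto $G_{m,n}$ by Lemma~\ref{lem:gen}. So $G_{m,n}$ is spanned by the brackets $[\alpha,\gamma]$ with $\alpha\in G_{1,s}$, $\gamma\in G_{m-1,n-s}$. Expand $\gamma$ by the induction hypothesis and use biadditivity.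
\end{proof}

\section{The rows $m\ge1$ and the end of the proof}\label{sec:rowm}

By (F2) the target $G_{m,0}$ is the length $m$ component of the free Lie ring on any basis of $A$. We need a subgroup $M$ of it that maps back onto $G_{m,n}$. A homomorphism out of a free Lie ring is defined by lifting the basis elements to $\mathbb G$, and each must be lifted deep enough. An element of $A$ lifts to $G_{1,j}$ exactly when it lies in $I^jA$, so the basis has to respect the filtration by the $I^jA$. For fixed $n$ only the terms with $j\le n$ matter.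

\begin{proposition}\label{prop:rowm}
For $m\ge1$ and $n\ge0$ the map $\rho\colon G_{m,n}\to G_{m,0}$ is injective.
\end{proposition}

\begin{proof}
Fix $m$ and $n$.

\emph{The adapted basis.} Using Lemma~\ref{lem:free}, let $B_n$ be a $\mathbb Z$-basis of $I^nA$, and for $0\le j<n$ let $B_j\subset I^jA$ be a lift of a basis of $I^jA/I^{j+1}A$. By downward induction on $j$, the set $B_j\sqcup\dots\sqcup B_n$ is a basis of $I^jA$ for $0\le j\le n$. In particular $B=B_0\sqcup\dots\sqcup B_n$ is a basis of $A$. Give $b\in B_j$ weight $j$. Let $L$ be the free Lie ring on $B$. Its defining identities are homogeneous, so $L=\bigoplus_{r\ge1,\,w\ge0}L_{r,w}$, where $L_{r,w}$ is spanned by the iterated brackets of $r$ elements of $B$ of total weight $w$. Put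
\[
M=\bigoplus_{w\ge n}L_{m,w}.
\]

\emph{The map $\Psi$.} By Proposition~\ref{prop:row1}, each $b\in B_j$ has a unique preimage $\tilde b\in G_{1,j}$ under $\iota_j$. Since $\mathbb G$ is a Lie ring, there is a Lie homomorphism $\Phi\colon L\to\mathbb G$ with $\Phi(b)=\tilde b$ for $b\in B$, and $\Phi(L_{r,w})\subseteq G_{r,w}$. Let $\Psi\colon M\to G_{m,n}$ be given on $L_{m,w}$ by $L_{m,w}\xrightarrow{\Phi}G_{m,w}\xrightarrow{\rho}G_{m,n}$; this is where $w\ge n$ is needed.

\emph{$\Psi$ is surjective.} By Corollary~\ref{cor:gen} it suffices to reach a bracket $[\alpha_1,[\dots,\alpha_m]\dots]$ with $\alpha_i\in G_{1,n_i}$ and $\sum n_i=n$. Then $n_i\le n$, so $\iota_{n_i}(\alpha_i)\in I^{n_i}A$ is a $\mathbb Z$-combination of elements $b\in B_{n_i}\sqcup\dots\sqcup B_n$. For $b\in B_j$ with $j\ge n_i$, the element $\rho(\tilde b)\in G_{1,n_i}$ satisfies $\iota_{n_i}(\rho(\tilde b))=\iota_j(\tilde b)=b$. As $\iota_{n_i}$ is injective, $\alpha_i$ is the same $\mathbb Z$-combination of the $\rho(\tilde b)$. Expanding, our bracket becomes a combination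 of terms $[\rho(\tilde b_1),[\dots,\rho(\tilde b_m)]\dots]$ in which $b_i$ has weight at least $n_i$. The element $\lambda=[b_1,[\dots,b_m]\dots]$ has weight at least $\sum n_i=n$, so $\lambda\in M$, and by Lemma~\ref{lem:lie}(c) the term equals $\rho\,[\tilde b_1,[\dots,\tilde b_m]\dots]=\Psi(\lambda)$.

\emph{$\rho\circ\Psi$ is injective.} Let $\Phi_0\colon L\to\bigoplus_{r\ge1}G_{r,0}=\bigoplus_{r\ge1}\Gamma_r(X)/\Gamma_{r+1}(X)$ be given on $L_{r,w}$ by $L_{r,w}\xrightarrow{\Phi}G_{r,w}\xrightarrow{\rho}G_{r,0}$. By Lemma~\ref{lem:lie}(c), $\Phi_0$ is a Lie homomorphism, and $\Phi_0(b)=\iota_j(\tilde b)=b$ for $b\in B_j$. Since $X$ is free and $B$ is a basis of $A=X/[X,X]$, the map $\Phi_0$ is an isomorphism by (F2). The composite $\rho\circ\Psi\colon M\to G_{m,0}$ is the restriction of $\Phi_0$ to $M$.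

The principle, with $\pi=\Psi$, gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Statement \eqref{eq:star} holds for $m=0$ by Proposition~\ref{prop:row0} and for $m\ge1$ by Proposition~\ref{prop:rowm}. Apply Lemma~\ref{lem:reduction}.
\end{proof}

\section{Where freeness is used}\label{sec:hyp}

Lemmas~\ref{lem:reduction}, \ref{lem:lie} and \ref{lem:gen} are pure commutator calculus. Proposition~\ref{prop:row0} uses only that $K=XF$, that $X\cap F=1$, and that $Y$ is generated by conjugates of elements of $F$. Freeness enters in three places: through the flatness of $I$ and of $A$ in Step 4 of Proposition~\ref{prop:row1}, through Lemma~\ref{lem:free} in the choice of the adapted basis, and through (F2) in the last step of Proposition~\ref{prop:rowm}. The following example shows that it is not enough for $X$ and $F$ to be free groups: the action of $F$ on $A$ matters.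

\begin{example}\label{ex:fail}
Let $X$ be free on $x_1,x_2$, let $K=X\times\langle t\rangle$ with $t$ of infinite order, and put $y=x_2t$. Let $F=\langle y\rangle$, let $Y$ be the normal closure of $y$, and let $(K_{m,n})=\Gamma_{*,*}(K;X,Y)$. Then $X$ and $F$ are free, $K=XF=XY$, and $X\cap F=1$. Since $t$ is central, $[x_1,x_2]=[x_1,y]$ lies in $K_{2,0}\cap K_{0,1}$. On the other hand $K_{2,1}=[X,[X,Y]]\,[[X,X],Y]\subseteq\Gamma_3(K)=\Gamma_3(X)$, and $[x_1,x_2]\notin\Gamma_3(X)$ by (F2). So $K_{2,1}\ne K_{2,0}\cap K_{0,1}$. In the proof, Step 4 of Proposition~\ref{prop:row1} breaks down for $n=1$: the element $y$ acts on $X$ as conjugation by $x_2$, hence trivially on $A\cong\mathbb Z^2$, so the map $I\otimes_{\mathbb Z[F]}A\to A$ is zero, although its source is isomorphic to $A$ by (F3).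
\end{example}

\begin{thebibliography}{1}

\bibitem{HV}
Kazuo Habiro and Anderson Vera,
\emph{Double Johnson filtrations for mapping class groups},
arXiv:2009.07484 (2020).

\end{thebibliography}
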